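# Twists along curves that are expensive to cross: two topologies on the Teichmüller space of a generalized Cantor set complement

## 1. Cut, slide by $t$, reglue

Let $X$ be a hyperbolic Riemann surface with its complete metric of curvature $-1$. Let $\alpha\subset X$ be an oriented simple closed geodesic of length $\ell_X(\alpha)$, and let $t>0$. Cut $X$ along $\alpha$, slide one side by the distance $t$, and glue again. Everything in these notes turns on this surgery, so we fix formulas for it at once.

Choose $w>0$ so small that the two-sided $w$-collar of $\alpha$ is an embedded annulus. On its left half use Fermi coordinates $(u,v)$: $u\in\mathbb R/\ell_X(\alpha)\mathbb Z$ is arclength along $\alpha$, and $v\in(0,w)$ is the distance to $\alpha$ on the left side. The metric there is $dv^2+\cosh^2 v\,du^2$. Let $A^+$ be this left half-collar.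

Glue the point $u$ of the right copy of $\alpha$ to the point $u+t$ of the left copy. The result is a hyperbolic surface $X_t$, containing a simple closed geodesic $\alpha_t$ of the same length as $\alpha$, together with an isometry $\iota:X\setminus\alpha\to X_t\setminus\alpha_t$. The isometry $\iota$ does not extend across $\alpha$. To get a map of the whole surface we spread the slide over $A^+$. Put $\chi(v)=1-v/w$, and for $0\le\tau\le1$ define on $X\setminus\alpha$
$$f^\tau=\iota\ \text{ off } A^+,\qquad f^\tau(u,v)=\iota\bigl(u+\tau t\chi(v),\,v\bigr)\ \text{ on }A^+ .\tag{1}$$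
At $v=w$ we have $\chi=0$, so $f^\tau$ is continuous on $X\setminus\alpha$. For $\tau=1$ it also fits together across $\alpha$: as $v\to0$, the left side of $u$ is sent to the left label $u+t$, and this is the point to which the right label $u$ was glued. So $f_t:=f^1$ extends to a homeomorphism $f_t:X\to X_t$ with $f_t(\alpha)=\alpha_t$. It is a shear with bounded slope $t/w$ on $A^+$ and an isometry elsewhere. Hence it is bilipschitz and orientation preserving, therefore quasiconformal. Since $X$ is complete and $f_t$ is bilipschitz, $X_t$ is complete, so the glued metric is the Poincaré metric of $X_t$.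

What is this for? The twist has two effects of different nature. A closed geodesic changes its length by at most $t$ for each time it crosses $\alpha$. On the other hand, any quasiconformal map $X\to X_t$ in the homotopy class of $f_t$ has maximal dilatation at least $t/\pi$, whatever $X$ and $\alpha$ are. Suppose that crossing $\alpha$ is expensive: each crossing forces a length at least $L$ with $L$ huge. Twist by $t=\sqrt L$. Every closed geodesic changes its length only by a factor between $1-L^{-1/2}$ and $1+L^{-1/2}$, while the dilatation is at least $\sqrt L/\pi$. So the twist is invisible to lengths and enormous for quasiconformal maps. We use this to separate two metrics on a Teichmüller space.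

## 2. Two metrics on Teichmüller space, and Cantor sets with variable gaps

**Teichmüller space.** For a Riemann surface $X$, the space $T(X)$ is the set of classes $[R,f]$ of pairs consisting of a Riemann surface $R$ and a quasiconformal map $f:X\to R$. The pairs $(R,f)$ and $(S,g)$ are equivalent if there is a conformal map $h:R\to S$ such that $g^{-1}\circ h\circ f$ is homotopic to the identity by a homotopy fixing each point of the ideal boundary of $X$. Here, if $X=\mathbb H/\Gamma$, the ideal boundary is $(\hat{\mathbb R}\setminus\Lambda(\Gamma))/\Gamma$, where $\Lambda(\Gamma)$ is the limit set.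

**Teichmüller metric.**
$$d_T([X_1,f_1],[X_2,f_2])=\log\inf K(h),$$
where $h:X_1\to X_2$ runs over the quasiconformal maps homotopic to $f_2\circ f_1^{-1}$ in the above sense, and $K(h)$ is the maximal dilatation.

**Length spectrum metric.** Let $\mathscr C(X)$ be the set of non-trivial, non-peripheral simple closed curves in the hyperbolic surface $X$. For $\alpha\in\mathscr C(X)$ let $[\alpha]$ be the geodesic freely homotopic to $\alpha$; it is a simple closed geodesic. With $\ell_X$ for hyperbolic length,
$$d_L([X_1,f_1],[X_2,f_2])=\log\sup_{\alpha\in\mathscr C(X)}\max\left\{\frac{\ell_{X_1}([f_1(\alpha)])}{\ell_{X_2}([f_2(\alpha)])},\frac{\ell_{X_2}([f_2(\alpha)])}{\ell_{X_1}([f_1(\alpha)])}\right\}.$$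
With these normalizations it is known that $d_L\le d_T$. So convergence for $d_T$ implies convergence for $d_L$, and the question is about the converse.

**Generalized Cantor sets.** Let $\omega=\{q_n\}_{n\ge1}\subset(0,1)$. From $I=[0,1]$ remove an open interval of length $q_1$ so that two closed intervals of equal length remain. Inductively, from each of the $2^{n-1}$ closed intervals of level $n-1$ remove an open interval of length $q_n$ times its length so that all the remaining $2^n$ closed intervals $I_n^i$ have the same length. Let $E_k=\bigcup_iI_k^i$, $E(\omega)=\bigcap_kE_k$ and $X_{E(\omega)}=\hat{\mathbb C}\setminus E(\omega)$. The choice $q_n=1/3$ for all $n$ gives the middle-thirds Cantor set $\mathcal C$ and $X_{\mathcal C}=\hat{\mathbb C}\setminus\mathcal C$.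

We write $|I_n|$ for the common length at level $n$, with $|I_0|=1$. Then
$$|I_n|=\tfrac{1-q_n}{2}\,|I_{n-1}|\le\tfrac12|I_{n-1}| .\tag{2}$$
All endpoints of the intervals $I_n^i$ lie in $E(\omega)$, and $E(\omega)$ has no isolated points. It is symmetric under $x\mapsto1-x$.

**The gap function.** For $\delta\in(0,1)$ and $i\in\mathbb N$ put
$$\omega(\delta;i)=\inf\{k\in\mathbb N\mid q_{i+k}\ge\delta\}\ (\inf\emptyset=\infty),\qquad N(\omega;\delta)=\sup_{i\in\mathbb N}\omega(\delta;i).$$
So $N(\omega;\delta)=\infty$ says that there are arbitrarily long blocks of consecutive indices $j$ with $q_j<\delta$. Some examples follow.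

* $q_n=1/3$: here $N(\omega;1/3)=1$ and $\sup q_n=1/3$.
* $q_n=\frac n{n+1}$: here $\sup q_n=1$.
* $q_n=\frac1{n+1}$: for each $\delta$ only finitely many $q_n$ are $\ge\delta$, so $\omega(\delta;i)=\infty$ for large $i$, and $N(\omega;\delta)=\infty$ for all $\delta$. Here $\sup q_n=1/2$.
* $q_n=\frac12$ if $n$ is a power of $2$, and $q_n=2^{-n}$ otherwise: for $\delta\le\frac12$ the indices with $q_n\ge\delta$ are the powers of $2$ and finitely many others. All $\omega(\delta;i)$ are finite, but the distances between successive powers of $2$ are unbounded, so $N(\omega;\delta)=\infty$. For $\delta>\frac12$ no index has $q_n\ge\delta$, and $N(\omega;\delta)=\infty$ again.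
* $q_n=\frac12$ for even $n$ and $q_n=2^{-n}$ for odd $n$: here $N(\omega;\frac12)=2$ and $\sup q_n=\frac12$.

It is known that $X_{E(\omega)}$ is *not* quasiconformally equivalent to $X_{\mathcal C}$ if and only if
$$\sup q_n=1\quad\text{or}\quad N(\omega;\delta)=\infty\ \text{ for every }\delta\in(0,1).\tag{3}$$
The second, third and fourth of the bullets marked above (counting from the first) satisfy (3); the first and the last do not. The question, from Erina Kinjo, "On the length spectrums of Riemann surfaces given by generalized Cantor sets", arXiv:2211.04897 (2022), is whether (3) always forces $d_T$ and $d_L$ to define different topologies on $T(X_{E(\omega)})$. It does.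

**Theorem A.** Let $\sup q_n=1$, or $N(\omega;\delta)=\infty$ for every $\delta\in(0,1)$. Put $X=X_{E(\omega)}$. Then there are $p_n\in T(X)$ with
$$d_L([X,\mathrm{id}],p_n)\to0,\qquad d_T([X,\mathrm{id}],p_n)\to\infty .$$
In particular $d_L$ and $d_T$ define different topologies on $T(X)$.

**Theorem B.** (i) Under the hypothesis of Theorem A such a sequence exists at every point $p\in T(X)$, with $p$ in place of $[X,\mathrm{id}]$. (ii) For arbitrary $\omega$, $d_T$ and $d_L$ define the same topology on $T(X_{E(\omega)})$ if and only if $X_{E(\omega)}$ is quasiconformally equivalent to $X_{\mathcal C}$.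

Theorem A uses only standard hyperbolic geometry. The "if" part of B(ii) uses a theorem of Shiga, quoted in Section 11.

We shall use the following textbook facts.

* The Schwarz lemma: holomorphic maps do not increase hyperbolic lengths. For densities, $\rho_X\ge\rho_{X'}$ on $X\subset X'$.
* The core geodesic of the annulus $\{r<|z|<R\}$ has hyperbolic length $2\pi^2/\log(R/r)$.
* The collar lemma: a simple closed geodesic of length $\ell$ has an embedded collar of half-width $\operatorname{arcsinh}(1/\sinh(\ell/2))$, and disjoint simple closed geodesics have disjoint such collars.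
* A quasiconformal self-map of $\mathbb H$ extends to a homeomorphism of $\mathbb H\cup\hat{\mathbb R}$.

## 3. Intersection numbers, and what a twist does to lengths

**Definition.** For $\alpha,\beta\in\mathscr C(X)$ let $i(\alpha,\beta)$ be the number of intersection points of the geodesics $[\alpha]$ and $[\beta]$ if $[\alpha]\ne[\beta]$, and $i(\alpha,\beta)=0$ if $[\alpha]=[\beta]$.

**Lemma 1.** If closed curves $\alpha',\beta'$ are freely homotopic to $\alpha,\beta$, then the number of parameter pairs $(u,v)$ with $\alpha'(u)=\beta'(v)$ is at least $i(\alpha,\beta)$. Hence $i(\alpha,\beta)$ is the minimum of this number over the two homotopy classes, and it is invariant under homeomorphisms.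

*Proof.* If $[\alpha]=[\beta]$ there is nothing to prove for the first claim, and the minimum $0$ is attained by pushing one copy of the simple geodesic slightly off itself. Let $[\alpha]\neq[\beta]$ and $X=\mathbb H/\Gamma$. Both geodesics are simple, so each point of $\mathbb H$ lies on at most one lift of each. A point of $[\alpha]\cap[\beta]$, lifted to $\mathbb H$, therefore determines a pair $(A,B)$ of lifts through it, up to $\Gamma$. Two distinct geodesics of $\mathbb H$ meet, and then exactly once, if and only if their endpoints are linked on $\hat{\mathbb R}$. So the points of $[\alpha]\cap[\beta]$ correspond bijectively to the $\Gamma$-orbits of pairs $(A,B)$ of lifts with linked endpoints.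

Lift the free homotopies from $[\alpha],[\beta]$ to $\alpha',\beta'$. This assigns, $\Gamma$-equivariantly, to each lift $A$ a lift $A'$ of $\alpha'$ at bounded distance from $A$, hence with the same endpoints, and likewise $B'$ to $B$. If $A,B$ are linked, then $A'$ and $B'$ intersect, and an intersection gives a parameter pair $(u,v)$ with $\alpha'(u)=\beta'(v)$. Conversely a parameter pair $(u,v)$ determines the orbit of $(A',B')$: choose a point over $\alpha'(u)=\beta'(v)$; there is one lift of $\alpha'$ through it at parameter $u$ and one lift of $\beta'$ through it at parameter $v$, and another choice of the point changes the pair by an element of $\Gamma$. So there are at least as many parameter pairs as orbits.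

The geodesics themselves attain the bound. A homeomorphism respects homotopy classes and parameter pairs, so the minimum is invariant. $\square$

**Example.** In $X_{\mathcal C}$ take the circle $c$ with center $\frac16$ and radius $\frac13$, which meets $\mathbb R$ at $-\frac16,\frac12$, and the circle $b$ with center $\frac12$ and radius $\frac13$, which meets $\mathbb R$ at $\frac16,\frac56$. They meet in two points, so $i(b,c)\le2$. The curve $c$ separates $\mathcal C\cap[0,\frac13]$ from the rest, and $b$ separates $\mathcal C\cap[\frac29,\frac79]$ from the rest. The two partitions cut $\mathcal C$ into four nonempty parts. For equal or disjoint Jordan curves in the sphere one of the four parts is empty, since then some side of one curve is contained in a side of the other. So the geodesics are distinct and meet. They meet transversally, and two Jordan curves in the sphere that cross transversally meet an even number of times. Hence $i(b,c)=2$.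

**Lemma 2.** For the twist of Section 1,
$$|\ell_{X_t}([f_t(\beta)])-\ell_X([\beta])|\le t\,i(\alpha,\beta)\qquad\text{for all }\beta\in\mathscr C(X).$$

*Proof.* If $[\beta]=\alpha$, then $[f_t(\beta)]=\alpha_t$ and both lengths are equal. Otherwise let $\beta$ be the geodesic. It crosses $\alpha$ transversally, exactly $i(\alpha,\beta)$ times. Cut it there into pieces.

*Upper bound.* For $0\le\tau\le1$ take the $f^\tau$-images of the pieces. At a crossing with coordinate $u$, the piece on the right ends at the right label $u$, which is the left label $u+t$, and the piece on the left ends at the left label $u+\tau t$. Join the two by an arc of $\alpha_t$ of length $(1-\tau)t$. The closed curves obtained depend continuously on $\tau$. At $\tau=1$ the curve is $f_t(\beta)$. At $\tau=0$ it consists of the isometric images $\iota(\text{piece})$ and $i(\alpha,\beta)$ arcs of length $t$, so its length is $\ell_X([\beta])+t\,i(\alpha,\beta)$. Since the geodesic is the shortest curve in its class,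
$$\ell_{X_t}([f_t(\beta)])\le\ell_X([\beta])+t\,i(\alpha,\beta).$$

*Lower bound.* The surface $X$ arises from $X_t$ by cutting along $\alpha_t$ and sliding back, and $f_t^{-1}$ is given by the formulas (1) with $\iota^{-1}$ and $-t$: on $\iota(A^+)$ it is $\iota(u,v)\mapsto(u-t\chi(v),v)$. Apply the same argument to the geodesic $[f_t(\beta)]$ on $X_t$. It crosses $\alpha_t$ exactly $i(\alpha_t,f_t(\beta))=i(\alpha,\beta)$ times, by Lemma 1. So $\ell_X([\beta])\le\ell_{X_t}([f_t(\beta)])+t\,i(\alpha,\beta)$. $\square$

## 4. The boundary map of a twist, and a dilatation bound

**Lemma 3.** For all $X,\alpha,t$ as in Section 1, $d_T([X,\mathrm{id}],[X_t,f_t])\ge\log(t/\pi)$.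

**One leaf by hand.** Let first $X$ be the annulus $\mathbb H/\langle z\mapsto e^{\ell}z\rangle$, with $\alpha$ covered by $\lambda=i\mathbb R_+$, oriented upward. Its left side is $\{\mathrm{Re}\,z<0\}$. Lift $f_t$ so that it is the identity on the right of $\lambda$. Just to the left of $\lambda$ the lift must also be near the identity, while formula (1) says that there it equals an isometry composed with a slide by almost $t$ upward. So the isometry is $z\mapsto e^{-t}z$, and this is what the lift equals beyond the collar. The boundary map is $h(\xi)=\xi$ for $\xi\ge0$ and $h(\xi)=e^{-t}\xi$ for $\xi<0$. The four points $-1,0,1,\infty$ go to $-e^{-t},0,1,\infty$, a distortion that costs dilatation of order $t$. In general $\alpha$ has infinitely many lifts, each contributing its own slide. We show that all the others push the boundary map in the same direction, so they can only help.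

*Proof of Lemma 3.* Let $\pi:\mathbb H\to X=\mathbb H/\Gamma$ be the universal covering, and let $\Lambda$ be the locally finite family of disjoint geodesics ("leaves") forming $\pi^{-1}(\alpha)$. Call the components of $\mathbb H\setminus\bigcup\Lambda$ gaps; each is an intersection of half-planes, so it is convex. Let $\tilde f:\mathbb H\to\mathbb H$ be a lift of $f_t$ and $h$ its boundary homeomorphism of $\hat{\mathbb R}$.

**Step 1: on each gap, $\tilde f$ is within bounded distance of an isometry.** This gives $h$ on a large set. Let $G$ be a gap. The maps $f^\tau\circ\pi|_G$, $0\le\tau\le1$, form a homotopy from $\iota\circ\pi|_G$ to $f_t\circ\pi|_G$. It moves each point along a path of length at most $t\chi(v)\cosh v\le C:=t\cosh w$. Lift it to $\mathbb H$ so that it ends at $\tilde f|_G$. At $\tau=0$ we get a lift of the orientation-preserving local isometry $\iota\circ\pi|_G$. Since $G$ is connected, this lift is the restriction to $G$ of some $E_G\in PSL_2(\mathbb R)$. So $d(\tilde f,E_G)\le C$ on $G$. If points of $G$ tend to a point of $\hat{\mathbb R}$, their images under $\tilde f$ and $E_G$ tend to $\hat{\mathbb R}$ at bounded hyperbolic distance, hence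 to the same limit. Therefore
$$h=E_G\quad\text{on }\ \partial_\infty G:=\overline G\cap\hat{\mathbb R}.\tag{4}$$
On the part of $G$ not over $A^+$ the homotopy is constant, so $\tilde f=E_G$ there. Over $A^+$, in lifted Fermi coordinates, the lifted path starting at $E_G(u,v)$ is $\tau\mapsto E_G(u+\tau t\chi(v),v)$, so $\tilde f(u,v)=E_G(u+t\chi(v),v)$.

**Step 2: the rule for adjacent gaps.** We compare $E_G$ across a leaf. Orient $\lambda\in\Lambda$ as a lift of $\alpha$, let $G$ be the gap on its right and $G'$ the gap on its left, and let $T_{\lambda,s}$ be the translation by $s$ along $\lambda$. Near $\lambda$ on the right we are not over $A^+$, so $\tilde f=E_G$ there, and by continuity on $\lambda$. On the left half-collar $\tilde f(u,v)=E_{G'}(u+t\chi(v),v)$; letting $v\to0$ gives $\tilde f=E_{G'}\circ T_{\lambda,t}$ on $\lambda$. So $E_G=E_{G'}\circ T_{\lambda,t}$ on $\lambda$, and hence everywhere, since both are orientation-preserving isometries. Equivalently $E_{G'}=E_G\circ T_{\lambda,-t}$. The direction $-\lambda$ has $G$ on its left, and the direction $\lambda$ has $G'$ on its left. So in both directions the rule is the same: if adjacent gaps $G_1,G_2$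 are separated by $\lambda$, then
$$E_{G_2}=E_{G_1}\circ T,\tag{5}$$
where $T$ is the translation by $t$ along $\lambda$ in the direction that has $G_1$ on its left.

Let $I\subset\hat{\mathbb R}$ be the closed arc beyond $\lambda$ as seen from $G_1$. Then $T$ preserves $I$ and moves its points in the positive direction of $\hat{\mathbb R}=\partial\mathbb H$ (or fixes them). Indeed, if $\lambda=i\mathbb R_+$ and $G_1\subset\{\mathrm{Re}\,z>0\}$, then the direction with $G_1$ on the left is downward, $T(z)=e^{-t}z$, $I=[-\infty,0]$, and $e^{-t}\xi\ge\xi$ for $\xi\le0$. Orientation-preserving Möbius maps of $\mathbb H$ preserve the positive direction, so the general case follows.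

**Step 3: the boundaries of the gaps are dense.** We show that $S=\bigcup_G\partial_\infty G$ is dense in $\hat{\mathbb R}$, so that it suffices to control $h$ on $S$. Given $\xi\in\hat{\mathbb R}$, take a geodesic ray tending to $\xi$. If it lies in a leaf, $\xi$ is an endpoint of a leaf, and so lies in $\partial_\infty$ of an adjacent gap. If it crosses only finitely many leaves, it finally stays in one gap, and $\xi\in S$. Otherwise it crosses infinitely many leaves. By local finiteness these leave every compact set, so in the disc model their Euclidean diameters tend to $0$, while their crossing points with the ray tend to $\xi$. So their endpoints, which lie in $S$, tend to $\xi$.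

**Step 4: all slides push the same way.** Normalize by Möbius maps so that $\lambda=i\mathbb R_+$ is a leaf and $G$ is the gap adjacent to $\lambda$ in $\{\mathrm{Re}\,z>0\}$. Replace $\tilde f$ by $E_G^{-1}\circ\tilde f$, conjugating the covering group of $X_t$ accordingly, so that $E_G=\mathrm{id}$. As $0,\infty\in\partial_\infty G$, we have $h(0)=0$, $h(\infty)=\infty$.

Let $\xi\in\partial_\infty G'$ for a gap $G'$, with $\xi\ne0,\infty$. A geodesic segment from a point of $G$ to a point of $G'$ crosses finitely many leaves; so there is a finite chain $G=G_0,G_1,\dots,G_m=G'$ of successively adjacent gaps, separated by leaves $\lambda_1,\dots,\lambda_m$. Let $T_k$ be the translation in (5) for $(G_{k-1},G_k)$, and let $I_k$ be the closed arc beyond $\lambda_k$ as seen from $G_{k-1}$. Then $I_1\supset\dots\supset I_m\ni\xi$, and (4), (5) give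
$$h(\xi)=E_{G_m}\xi=T_1T_2\cdots T_m\,\xi .$$
Suppose $m\ge1$ and use the linear order of $I_1$ in the positive direction. Since $T_m$ preserves $I_m$ and moves its points in the positive direction, $\xi\le T_m\xi\in I_m\subset I_{m-1}$. Then $T_m\xi\le T_{m-1}T_m\xi\in I_{m-1}$, and so on, up to $\xi\le T_2\cdots T_m\xi$. Applying $T_1$, which is increasing on $I_1$,
$$h(\xi)\ \ge\ T_1\xi\ \ge\ \xi .$$

If $\xi<0$, then $G'\subset\{\mathrm{Re}\,z<0\}$, so the chain first crosses $\lambda_1=\lambda$, where $T_1(z)=e^{-t}z$; so $h(\xi)\ge e^{-t}\xi$. If $\xi>0$, then $G'\subset\{\mathrm{Re}\,z>0\}$, and either $m=0$ and $h(\xi)=\xi$, or $I_1\subset[0,\infty]$ and $h(\xi)\ge\xi$. By Step 3 and continuity these inequalities hold for all real $\xi\neq0$. Also $h(-1)<0$, since $h$ is orientation preserving and fixes $0,\infty$. Hence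
$$h(1)\ge1,\qquad -e^{-t}\le h(-1)<0,\qquad \frac{h(1)}{|h(-1)|}\ge e^t.\tag{6}$$

**Step 5: every competitor has the same boundary map.** The infimum in $d_T$ runs over all maps in the class of $f_t$. Let $g:X\to X_t$ be $K$-quasiconformal and homotopic to $f_t$ by a homotopy fixing the ideal boundary. Lift the homotopy starting at $\tilde f$; it ends at a lift $\tilde g$ of $g$. If $\tilde f\circ\gamma=\theta(\gamma)\circ\tilde f$ for $\gamma\in\Gamma$, then by unique lifting $\tilde g\circ\gamma=\theta(\gamma)\circ\tilde g$. For hyperbolic $\gamma$ and $x\in\mathbb H$ we have $\tilde g(\gamma^nx)=\theta(\gamma)^n\tilde g(x)$, and likewise for $\tilde f$. Letting $n\to\infty$, both boundary maps send the attracting fixed point of $\gamma$ to that of $\theta(\gamma)$. Such fixed points are dense in the limit set, so the boundary maps agree on it. On the complement of the limit set, if it is nonempty, they agree because the homotopy fixes the ideal boundary. So $\tilde g$ is a $K$-quasiconformal self-map of $\mathbb H$ with boundary values $h$.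

**Step 6: extremal distance.** This converts (6) into a bound on $K$. For disjoint closed arcs $P,R\subset\hat{\mathbb R}$, the extremal distance in $\mathbb H$ is $\sup_\rho \mathrm{length}_\rho^2/\mathrm{area}_\rho$ over metrics $\rho|dz|$ of finite positive area, where $\mathrm{length}_\rho$ is the infimum of the $\rho$-lengths of curves in $\mathbb H$ joining $P$ to $R$. (Example: for the vertical sides of a rectangle $[0,a]\times[0,b]$ the value is $a/b$.) It is a conformal invariant. The extremal distance for the complementary pair of arcs is the reciprocal, and a $K$-quasiconformal map multiplies extremal distance by at most $K$.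

The extremal distance between $[-1,0]$ and $[1,\infty]$ is $1$. Indeed $z\mapsto(1+z)/(1-z)$ preserves $\mathbb H$ and maps $-1\to0\to1\to\infty\to-1$, so it carries this pair to the complementary pair; the extremal distance equals its own reciprocal.

For $0<a<b$, the extremal distance between $[-a,0]$ and $[b,\infty]$ is at least $\frac1\pi\log\frac ba$. Use the metric $|dz|/|z|$ on $\{z\in\mathbb H:a<|z|<b\}$, and $0$ elsewhere: its area is $\pi\log\frac ba$, and every joining curve has length at least $\log\frac ba$.

The map $\tilde g$ sends the pair $[-1,0],[1,\infty]$ to $[h(-1),0],[h(1),\infty]$. By (6), with $a=|h(-1)|$ and $b=h(1)$, we get $t/\pi\le K\cdot1$. As $g$ was arbitrary, $d_T([X,\mathrm{id}],[X_t,f_t])\ge\log(t/\pi)$. $\square$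

## 5. A criterion: expensive crossings separate the topologies

**Lemma 4.** Suppose there are $\alpha_n\in\mathscr C(X)$ and $L_n\to\infty$ with
$$\ell_X([\beta])\ge L_n\,i(\alpha_n,\beta)\qquad\text{for all }\beta\in\mathscr C(X).\tag{7}$$
Then there are $p_n\in T(X)$ with $d_L([X,\mathrm{id}],p_n)\to0$ and $d_T([X,\mathrm{id}],p_n)\to\infty$.

*Proof.* Pass to a tail with $L_n>1$. Let $p_n$ be the twist along $[\alpha_n]$ with $t_n=\sqrt{L_n}$. By Lemma 2 and (7), the length of $\beta$ changes by at most $t_n\,i(\alpha_n,\beta)\le L_n^{-1/2}\ell_X([\beta])$. So the ratio of the new to the old length lies in $[1-L_n^{-1/2},1+L_n^{-1/2}]$. Since $1+x\le1/(1-x)$ for $0\le x<1$, we get $d_L\le-\log(1-L_n^{-1/2})\to0$. By Lemma 3, $d_T\ge\log(\sqrt{L_n}/\pi)\to\infty$. $\square$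

So Theorem A is reduced to finding curves satisfying (7) on $X=X_{E(\omega)}$. From now on $E=E(\omega)$.

## 6. Circles around the leftmost intervals, and the case $\sup q_n=1$

For $n\ge1$ put $s_n=|I_n|$ and $\eta_n=q_n|I_{n-1}|$, and let $J_n=[0,s_n]$ be the leftmost interval of level $n$. The gap next to it is $(s_n,s_n+\eta_n)$, and $E\setminus J_n\subset[s_n+\eta_n,1]$. Let
$$\alpha_n=\bigl\{|z-s_n/2|=(s_n+\eta_n)/2\bigr\}.$$
This circle lies in $X$, meets $\hat{\mathbb R}$ at $-\eta_n/2$ and $s_n+\eta_n/2$, and separates $E\cap J_n$ from $E\setminus J_n$. Both sets are infinite, and $X$ has no punctures because $E$ has no isolated points. Hence $\alpha_n\in\mathscr C(X)$. (For $\mathcal C$, $\alpha_1$ is the circle $c$ of the example in Section 3.)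

The first thing to try is to make $\alpha_n$ short, since short geodesics have wide collars that a crossing curve must traverse. When $\sup q_n=1$ this works.

**Proof of Theorem A when $\sup q_n=1$.** All $q_n$ are less than $1$, so $q_n\to1$ along a subsequence. The annulus $\{s_n/2<|z-s_n/2|<s_n/2+\eta_n\}$ lies in $X$, and its core curves are homotopic to $\alpha_n$. By the Schwarz lemma
$$\ell_X([\alpha_n])\le\frac{2\pi^2}{\log(1+2\eta_n/s_n)},\qquad\frac{\eta_n}{s_n}=\frac{2q_n}{1-q_n}\to\infty$$
along the subsequence. So $\ell_X([\alpha_n])\to0$, and the collar lemma gives an embedded collar of half-width $w_n=\operatorname{arcsinh}\bigl(1/\sinh(\ell_X([\alpha_n])/2)\bigr)\to\infty$.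

We check that each crossing costs $2w_n$. Let $\beta$ be a simple closed geodesic different from $[\alpha_n]$, and let $B:\mathbb R\to\mathbb H$ be a lift parametrized by arclength. The crossings of $\beta$ with $[\alpha_n]$ correspond to the parameters at which $B$ meets a lift $A$ of $[\alpha_n]$, taken modulo the period $\ell_X(\beta)$. Along $B$ the distance to such an $A$ increases strictly to $\infty$ on both sides of the crossing. So the parameters at distance less than $w_n$ from $A$ form an interval of length at least $2w_n$, containing only this crossing with $A$. Since the collar is embedded, the $w_n$-neighborhoods of distinct lifts of $[\alpha_n]$ are disjoint, and $B$ crosses each lift at most once. So these intervals, for all crossings along $\mathbb R$, are pairwise disjoint. There are $i(\alpha_n,\beta)$ of them per period, so $\ell_X(\beta)\ge2w_n\,i(\alpha_n,\beta)$. If $[\beta]=[\alpha_n]$ the inequality is trivial. Thus (7) holds along the subsequence with $L_n=2w_n$, and Lemma 4 applies. $\square$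

## 7. A density bound when $\sup q_n<1$, and why collars stop working

From here on suppose $q^*:=\sup q_n<1$, and put $\kappa=(1-q^*)/2$. By (2), $\kappa|I_{n-1}|\le|I_n|\le\frac12|I_{n-1}|$. Then $E$ has points at every scale near each of its points, and this bounds the hyperbolic density $\rho_X$ from below.

**Lemma 5.** There is $c_0>0$, depending only on $q^*$, such that
$$\rho_X(z)\ge\frac{c_0}{|z-a|}\qquad\text{whenever }a\in E,\ z\in\mathbb C\setminus E,\ 0<|z-a|\le1.\tag{8}$$

*Proof.* **Step 1: three points of $E$ at scale $\tau=|z-a|$.** Let $k\ge0$ be minimal with $|I_k|\le\tau$. Then $\kappa\tau\le|I_k|\le\tau$: if $k\ge1$, then $|I_k|\ge\kappa|I_{k-1}|>\kappa\tau$; if $k=0$, then $\tau=1=|I_0|$. Let $[p,p']$ be the level-$k$ interval containing $a$. The map $z\mapsto1-z$ is an automorphism of $X$, so we may assume that $a$ lies in the left child $[p,p+|I_{k+1}|]$. Let $c=p'$, and let $b$ be an endpoint of the left child at distance at least $|I_{k+1}|/2$ from $a$. Then $b,c\in E$, and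
$$|b-a|\ge\tfrac12|I_{k+1}|\ge\tfrac\kappa2|I_k|,\qquad |c-a|,|c-b|\ge|I_k|-|I_{k+1}|\ge\tfrac12|I_k| .$$
So all mutual distances of $a,b,c$ lie in $[\kappa^2\tau/2,\tau]$.

**Step 2: rescaling.** Put $B=(b-a)/\tau$, $C=(c-a)/\tau$, $\zeta=(z-a)/\tau$. Since $X\subset\hat{\mathbb C}\setminus\{a,b,c\}$, the Schwarz lemma gives
$$\rho_X(z)\ge\tfrac1\tau F(\zeta,B,C),\qquad F(\zeta,B,C):=\rho_{\hat{\mathbb C}\setminus\{0,B,C\}}(\zeta),$$
and $(\zeta,B,C)$ lies in the compact set
$$Q=\{|\zeta|=1,\ B,C\in\mathbb R,\ |B|,|C|,|B-C|\in[\kappa^2/2,1]\}.$$
Put $F:=\infty$ where $\zeta\in\{B,C\}$.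

**Step 3: $F$ has a positive lower bound on $Q$.** Let $Q_1=\{|\zeta-C|\ge|B-C|/2\}$ and $Q_2=\{|\zeta-B|\ge|B-C|/2\}$ in $Q$. By the triangle inequality $Q=Q_1\cup Q_2$. Let $\rho_{0,1}$ be the density of $\mathbb C\setminus\{0,1\}$. It tends to $\infty$ at the puncture $1$, so with $\rho_{0,1}(1)=\infty$ it is continuous from $\mathbb C\setminus\{0\}$ to $(0,\infty]$. The Möbius map
$$S(\zeta)=\frac{\zeta(B-C)}{B(\zeta-C)}$$
sends $0,B,C$ to $0,1,\infty$, so $F=\rho_{0,1}(S(\zeta))\,|S'(\zeta)|$ with $S'(\zeta)=-\frac{C(B-C)}{B(\zeta-C)^2}$. On $Q_1$ the denominators are bounded away from $0$, and $\zeta\ne0$, so $S(\zeta)$ and $S'(\zeta)$ are continuous in $(\zeta,B,C)$, finite and nonzero. So $F$ is continuous on the compact set $Q_1$ with values in $(0,\infty]$, and is bounded below there by a positive constant. Interchanging $B$ and $C$ gives the same on $Q_2$. Let $c_0=\min_QF>0$. It depends only on $\kappa$, that is, on $q^*$. $\square$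

Call the components of $\hat{\mathbb R}\setminus E$ **holes**: the bounded removed intervals, and $\hat{\mathbb R}\setminus[0,1]$. They are the components of the fixed set of the isometry $z\mapsto\bar z$ of $X$. So they are complete, properly embedded geodesics, and they are open arcs, not closed curves. A closed geodesic $\beta$ therefore meets $\hat{\mathbb R}$ transversally and in finitely many points. It meets it at least once, since a closed curve in a half-plane is null-homotopic, and at each crossing it changes the half-plane.

**There are no short geodesics now.** We claim that every closed geodesic satisfies $\ell_X(\beta)\ge\ell_0:=c_0\min\{\pi,\log(1/q^*)\}$. Take two consecutive crossings of $\beta$; they are joined by an arc of $\beta$ in an open half-plane, say $U$. They lie in different holes. Otherwise the arc and a segment of that hole $H$ would be two different geodesic arcs with the same endpoints and homotopic, since $U\cup H$ is simply connected, and this is impossible in the hyperbolic plane. One of the two holes is bounded; call it $H$, let $x\in H$ be the crossing there, and let $y$ be the other crossing. Let $a\in E$ be the endpoint of $H$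 between $x$ and $y$ if $y$ is finite, and any endpoint of $H$ if $y=\infty$. Then $|x-a|\le|H|\le q^*$. If the arc stays in $|z-a|\le1$, then $y$ is finite, $\arg(z-a)$ changes by $\pi$ along the arc, and (8) gives length at least $c_0\int|dz|/|z-a|\ge c_0\pi$. If it leaves, then up to the first time with $|z-a|=1$ its length is at least $c_0\log(1/|x-a|)\ge c_0\log(1/q^*)$.

This is the exact point at which the argument of Section 6 stops: the half-width $\operatorname{arcsinh}(1/\sinh(\ell/2))$ supplied by the collar lemma is at most $\operatorname{arcsinh}(1/\sinh(\ell_0/2))$ for every simple closed geodesic, so it never gives $L_n\to\infty$. We must look for the cost of a crossing elsewhere. The bound (8) indicates where: moving from distance $r$ to distance $D\le 1$ from a point of $E$ costs at least $c_0\log(D/r)$. So a path that starts in a tiny hole and has to get far away, compared with the size of the hole, is long. A curve that really crosses $\alpha_n$ must pass from a hole inside $J_n$ to a hole outside. When the $q_j$ just after $n$ are small, the holes inside $J_n$ are tiny compared with their distance to the outside.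

## 8. Long blocks of small gaps, and the price of leaving $J_n$

Now suppose in addition that $N(\omega;\delta)=\infty$ for every $\delta\in(0,1)$. We choose the level $n$.

**Lemma 6.** For all $\delta\in(0,1)$ and $m\in\mathbb N$ there are integers $n,r\ge1$ with
$$q_j<\delta\ \text{ for }n<j\le n+r,\qquad r\ge\log_2(1/q_n)+m.\tag{9}$$

The first condition makes the holes of the $r$ generations after $n$ small. In later generations $q_j$ may be large again. The second condition says that these holes have become small compared with $\eta_n$ before that happens.

*Proof.* Let $B=\{j:q_j\ge\delta\}$. If $B$ is finite, take any $n>\max B$ (any $n$ if $B=\emptyset$) and any integer $r\ge\max(1,\log_2(1/q_n)+m)$.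

Let $B$ be infinite, $b_1=\min B$, and choose an integer $r\ge\max(b_1,\log_2(1/\delta)+m)$. All $\omega(\delta;i)$ are finite and their supremum is $\infty$, so there is $i$ with $\omega(\delta;i)>r$. If $i<b_1$, then $\omega(\delta;i)\le b_1-i\le r$, a contradiction; so $i\ge b_1$. Let $n=\max\{b\in B:b\le i\}$. Then $q_j<\delta$ for $n<j\le i$ by the choice of $n$, and for $i<j<i+\omega(\delta;i)$ by the definition of $\omega(\delta;i)$. Since $n+r\le i+r\le i+\omega(\delta;i)-1$, this covers $n<j\le n+r$. As $n\in B$, $q_n\ge\delta$, so $r\ge\log_2(1/\delta)+m\ge\log_2(1/q_n)+m$. $\square$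

Fix $(n,r)$ satisfying (9), and write $J=J_n$, $s=s_n$, $\eta=\eta_n$. The holes are of four kinds:

* $g=\hat{\mathbb R}\setminus[0,1]$,
* $g'=(s,s+\eta)$,
* the holes contained in $J$, called *type $I$*,
* the holes contained in $(s+\eta,1)$, called *type $O$*.

The circle $\alpha_n$ meets $\hat{\mathbb R}$ in $g$ and in $g'$.

**Lemma 7.** Every path $\sigma$ in $X$ from a point $x$ of a type $I$ hole $H=(a_1,a_2)$ to a point $y$ of a type $O$ hole has
$$\ell_X(\sigma)\ge L:=c_0\log\min\{(1-\delta)/\delta,\ 2^m\}.$$

*Proof.* **Step 1: a bound by relative size.** Let $a\in\{a_1,a_2\}$ be the endpoint of $H$ nearest to $x$, so $|x-a|\le|H|/2$. Let $D=(s-a_2)+\eta=s+\eta-a_2\le1$. As $y>s+\eta$ and $a\le a_2$, we have $|y-a|\ge D$. We claim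
$$\ell_X(\sigma)\ge c_0\log\frac{2D}{|H|}.$$
If $D>|x-a|$, follow $\sigma$ until it first reaches $|z-a|=D$. On this part $0<|z-a|\le D\le1$, so (8) gives
$$\ell_X(\sigma)\ge c_0\int\frac{\bigl|d|z-a|\bigr|}{|z-a|}\ge c_0\log\frac D{|x-a|}\ge c_0\log\frac{2D}{|H|}.$$
If $D\le|x-a|\le|H|/2$, the right-hand side is $\le0$ and the claim is trivial.

**Step 2: $H$ is small relative to $D$.** Let $H$ have been removed at step $j$. Since $H\subset J$, $j>n$, and $|H|=q_j|I_{j-1}|$. The point $a_2$ is the left endpoint of a level-$j$ interval in $J$, so $s-a_2\ge|I_j|=\frac{1-q_j}2|I_{j-1}|$.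

If $j\le n+r$, then $q_j<\delta$, and $2D/|H|\ge2(s-a_2)/|H|\ge(1-q_j)/q_j\ge(1-\delta)/\delta$.

If $j>n+r$, then $|H|\le|I_{j-1}|\le|I_{n+r}|\le2^{-r}|I_n|$, and $D\ge\eta=q_n|I_{n-1}|\ge2q_n|I_n|$. So $2D/|H|\ge4q_n2^r\ge2^{m+2}\ge2^m$ by (9). $\square$

**Example.** For $q_n=\frac1{n+1}$ and any $n>\frac1\delta$, all $q_j$ with $j>n$ are less than $\delta$. Then only the first alternative is needed, and every passage from type $I$ to type $O$ costs at least $c_0\log((1-\delta)/\delta)$.

## 9. Crossings counted by words of holes

Lemma 7 prices transitions from type $I$ to type $O$. The holes $g,g'$, where $\alpha_n$ itself lives, carry no price. We show that they are irrelevant: crossings through $g$ and $g'$ can be moved so as not to create intersections with $\alpha_n$.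

**Lemma 8.** If $L>0$, then $\ell_X([\beta])\ge L\,i(\alpha_n,\beta)$ for every $\beta\in\mathscr C(X)$.

*Proof.* Let $\beta$ be a closed geodesic. By Section 7 it crosses $\hat{\mathbb R}$ transversally, finitely often and at least once, alternating between the upper half-plane $U$ and the lower one. Record the cyclic sequence of holes $H_1,\dots,H_{2N}$ that it crosses. Delete the letters $g,g'$, and let $T$ be the number of cyclic changes of type $I\leftrightarrow O$ in the remaining cyclic word, with $T=0$ if fewer than two types occur.

**Step 1: $\ell_X(\beta)\ge TL$.** Each change gives a subarc of $\beta$ from a crossing of one type to the next crossing of the other type, with only crossings through $g$ and $g'$ between them. The $T$ subarcs have disjoint interiors, and each, possibly reversed, joins a type $I$ hole to a type $O$ hole. By Lemma 7 each has length at least $L$.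

**Step 2: straightening.** To compare with $\alpha_n$ we replace curves by polygons. Let $\varphi$ be a Möbius map of $\overline U$ (closure in $\hat{\mathbb C}$) onto a closed round disc. Use $\varphi(z)$ as coordinate on the closed upper and $\varphi(\bar z)$ on the closed lower half-plane; the two agree on $\hat{\mathbb R}$. A closed disc minus a subset of its boundary circle is convex, because a segment between two points of the closed disc has its interior in the open disc. So in these models each closed half-plane minus $E$ is convex. "Chord" means Euclidean segment in a model.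

Replace each arc of $\beta$ between consecutive crossings by the chord with the same endpoints. By convexity the straight-line homotopy stays in $X$ and fixes the endpoints. Now move the crossing points continuously within their holes and let the chords follow; this too is a homotopy in $X$. So $\beta$ is homotopic to every closed chord curve that crosses the same cyclic sequence of holes.

Let $p=-\eta/2\in g$ and $p'=s+\eta/2\in g'$ be the points of $\alpha_n\cap\hat{\mathbb R}$. Replacing the two half circles of $\alpha_n$ by chords, we see that $\alpha_n$ is homotopic to the Jordan curve $\alpha'$ formed by the two chords from $p$ to $p'$, one in each half-plane.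

**Step 3: labels.** We position the crossings through $g$ and $g'$. Call $(p,p')$ the *inner* arc and $\hat{\mathbb R}\setminus[p,p']$ the *outer* arc. Type $I$ holes lie in the inner arc, type $O$ holes in the outer arc, and each of $g$ and $g'$ has an inner and an outer part. Label each crossing of $\beta$: "inner" for type $I$; "outer" for type $O$; a crossing through $g$ or $g'$ gets the label of the last preceding crossing of type $I$ or $O$ in the cyclic order (all "inner" if there is none). A crossing through $g$ or $g'$ thus never starts a new label, so the number of cyclic label changes is exactly $T$. Move each crossing through $g$ or $g'$ into the part of that hole given by its label, and let $\beta'$ be the resulting chord curve. By Step 2, $\beta'$ is homotopic to $\beta$.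

**Step 4: $i(\alpha_n,\beta)\le T$.** A chord of $\beta'$ joining two points of the same open arc does not meet the chord $pp'$ of its half-plane. A chord joining an inner to an outer point meets it exactly once, in the interior of the disc. No crossing point of $\beta'$ is $p$ or $p'$. So $\beta'$ and $\alpha'$ meet for exactly $T$ parameter pairs, and Lemma 1 gives $i(\alpha_n,\beta)\le T$.

Since $L>0$, Steps 1 and 4 give $\ell_X(\beta)\ge TL\ge L\,i(\alpha_n,\beta)$. $\square$

The curve $b$ of the example in Section 3, with $\alpha_1=c$ in $X_{\mathcal C}$, crosses $(\frac19,\frac29)$, of type $I$, and $(\frac79,\frac89)$, of type $O$. Straightening the circle $b$ as in Steps 2–4 gives $T=2$, in agreement with $i(b,c)=2$.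

**End of the proof of Theorem A.** Let $q^*<1$ and $N(\omega;\delta)=\infty$ for every $\delta$. For $m\ge1$ put $\delta_m=1/(1+2^m)$, so that $(1-\delta_m)/\delta_m=2^m$. Lemma 6 gives levels $(n_m,r_m)$, and Lemmas 7 and 8 show that $\alpha_{n_m}$ satisfies (7) with the constant $c_0\log2^m=c_0m\log2$. Since $c_0$ depends only on $q^*$, these constants tend to $\infty$, and Lemma 4 gives the sequence $p_m$. Together with Section 6 this covers the hypothesis of Theorem A. The sequence converges to $[X,\mathrm{id}]$ for $d_L$ and not for $d_T$, so the topologies differ. $\blacksquare$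

## 10. Moving the base point: Theorem B(i)

Let $p=[Y,f]\in T(X)$ and $K_0=K(f)$, so $d_T([X,\mathrm{id}],p)\le\log K_0$. We carry the curves of (7) over to $Y$. By $d_L\le d_T$,
$$\ell_Y([f(\beta)])\ge K_0^{-1}\ell_X([\beta])\qquad\text{for all }\beta\in\mathscr C(X).$$
Sections 6–9 provide curves $\alpha_n$ satisfying (7) on $X$ with $L_n\to\infty$. By Lemma 1, $i(f(\alpha_n),f(\beta))=i(\alpha_n,\beta)$, and $f$ induces a bijection between the homotopy classes of $\mathscr C(X)$ and of $\mathscr C(Y)$. So the curves $f(\alpha_n)$ satisfy (7) on $Y$ with constants $L_n/K_0\to\infty$. Lemma 4, applied to $Y$, gives points $[Y_n,g_n]\in T(Y)$ with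
$$d_L([Y,\mathrm{id}],[Y_n,g_n])\to0,\qquad d_T([Y,\mathrm{id}],[Y_n,g_n])\to\infty.$$

The map $T(Y)\to T(X)$, $[R,g]\mapsto[R,g\circ f]$, is a bijection. It is an isometry for $d_T$ because $(g_2f)(g_1f)^{-1}=g_2g_1^{-1}$, and for $d_L$ because $f(\alpha)$ runs through all classes of $\mathscr C(Y)$ as $\alpha$ runs through $\mathscr C(X)$. It sends $[Y,\mathrm{id}]$ to $p$. So $d_L(p,[Y_n,g_n\circ f])\to0$ and $d_T(p,[Y_n,g_n\circ f])\to\infty$. $\blacksquare$

## 11. A bounded pants decomposition of $X_{\mathcal C}$: Theorem B(ii)

If $X_{E(\omega)}$ is not quasiconformally equivalent to $X_{\mathcal C}$, then (3) holds by the known characterization, and Theorem A says that the topologies differ. Conversely, a quasiconformal map $X_{E(\omega)}\to X_{\mathcal C}$ induces, as in Section 10, a bijection of the Teichmüller spaces that is isometric for both metrics. So it suffices to show that the topologies coincide on $T(X_{\mathcal C})$. For this we use the following theorem.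

**Theorem (H. Shiga, Ann. Acad. Sci. Fenn. Math. 28 (2003), 315–326).** If $X$ has a decomposition into pairs of pants whose boundary components are punctures or simple closed geodesics with lengths in $[A^{-1},A]$ for some constant $A$, then $d_L$ and $d_T$ define the same topology on $T(X)$.

Now let $X=X_{\mathcal C}$. For an interval $I=I_n^i$, $n\ge1$, with midpoint $z_I$, let $c_I$ be the geodesic homotopic to the circle with center $z_I$ and radius $(1+\varepsilon)|I|/2$, with a fixed small $\varepsilon>0$. The two level-one intervals give the same geodesic.

**Step 1: upper bound for lengths.** The holes adjacent to $I$ have length at least $|I|$. So the annulus $\{|I|/2<|z-z_I|<3|I|/2\}$ lies in $X$, and $\ell(c_I)\le2\pi^2/\log3$.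

**Step 2: lower bound for lengths.** We find a curve of bounded length that crosses $c_I$. Let $I'$ be the sibling of $I$, and let $z_0$ be the midpoint of the hole of length $|I|$ between them. The children of $I$ and $I'$ adjacent to this hole occupy the distances from $\frac12|I|$ to $\frac56|I|$ from $z_0$, and the middle holes of $I$ and $I'$ occupy the distances from $\frac56|I|$ to $\frac76|I|$. So the annulus $\{\frac56|I|<|z-z_0|<\frac76|I|\}$ lies in $X$ and surrounds exactly these two children. Its core $\beta$ has $\ell([\beta])\le M:=2\pi^2/\log(7/5)$. The partitions of $\mathcal C$ by $\beta$ and by $c_I$ cut $\mathcal C$ into four nonempty parts: near child of $I$, far child of $I$, near child of $I'$, and the rest. As in the example of Section 3, this is impossible for equal or disjoint geodesics, so $i(\beta,c_I)\ge1$. Crossing the collar of $c_I$ costs twice its half-width, so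
$$2\operatorname{arcsinh}\bigl(1/\sinh(\ell(c_I)/2)\bigr)\le M,\qquad\text{that is,}\qquad \ell(c_I)\ge2\operatorname{arcsinh}\bigl(1/\sinh(M/2)\bigr)>0.$$

**Step 3: the curves cut out pairs of pants.** For small $\varepsilon$ the circles chosen above are pairwise disjoint. The circles of siblings are separated by a hole of length $|I|$. The circle of a child of $I$ reaches at most $\frac12|I|+\frac\varepsilon6|I|$ from $z_I$, so it lies inside the circle of $I$. By Lemma 1, any two of the geodesics $c_I$ are disjoint or equal. Distinct intervals give different partitions of $\mathcal C$ except at level one, so the only coincidence is at level one.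

Let $V_I$ be the side of $c_I$ with $V_I\cap\mathcal C=\mathcal C\cap I$. Let $I_a,I_b$ be the children of $I$. We show $V_{I_a},V_{I_b}\subset V_I$ and $V_{I_a}\cap V_{I_b}=\emptyset$. If $c_{I_a}$ were outside $V_I$, then $V_I$ would lie on one side of $c_{I_a}$. But $V_I\subset V_{I_a}$ is impossible because $\mathcal C\cap I\not\subset I_a$, and $V_I\cap V_{I_a}=\emptyset$ is impossible because both contain $\mathcal C\cap I_a$. So $c_{I_a}\subset V_I$, and the complement of $V_I$ lies on one side of $c_{I_a}$. It contains points of $\mathcal C\setminus I$, so this side is not $V_{I_a}$. Hence $V_{I_a}\subset V_I$, even with closure, and likewise for $I_b$. Next, if $c_{I_b}\subset V_{I_a}$, then one side of $c_{I_b}$ would lie in $V_{I_a}$. This is impossible, since both sides contain points of $\mathcal C$ outside $I_a$. So $c_{I_b}$ lies outside $V_{I_a}$, and $V_{I_a}$ lies on one side of $c_{I_b}$. Since $\mathcal C\cap I_a\not\subset I_b$, it is not $V_{I_b}$. So $V_{I_a}\cap V_{I_b}=\emptyset$, and since the two geodesics are disjoint, the closures are disjoint as well.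

So $P_I=\overline{V_I}\setminus(V_{I_a}\cup V_{I_b})$ is a sphere minus three open discs with disjoint closures. It contains no point of $\mathcal C$, because $\mathcal C\cap I\subset V_{I_a}\cup V_{I_b}$ and the boundary geodesics avoid $\mathcal C$. Thus $P_I\subset X$ is a closed pair of pants with geodesic boundary $c_I,c_{I_a},c_{I_b}$. At level one the two sets $V_I$ are the two sides of the common geodesic. By induction on the level, the sets $V_I$ of one level are disjoint, and $V_{I'}\subset V_I$ when $I'\subset I$. So the interiors of the $P_I$ are disjoint. For $n\ge2$, $c_I$ is shared by $P_I$ and the pair of pants of the parent of $I$; the level-one geodesic is shared by the two level-one pairs of pants. So each boundary geodesic is shared by exactly two of them.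

**Step 4: the pairs of pants fill $X$.** Let $Y=\bigcup_IP_I$. By Step 1 and the collar lemma the distinct $c_I$ have pairwise disjoint two-sided collars of a common half-width $w_0>0$. An open half-collar of $c_I$ is connected and meets none of the geodesics, so it lies in the pair of pants adjacent to $c_I$ on that side. Let $x\in X$ have distance less than $w_0$ from some $P_I$. Then $x\in P_I$, or $x$ has distance less than $w_0$ from $\partial P_I$ and lies in the collar of a component of $\partial P_I$. In both cases $x\in Y$. So the $w_0$-neighborhood of $Y$ is contained in $Y$. Hence $Y$ is open and closed, and $Y=X$ because $X$ is connected.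

By Steps 1–4 the hypothesis of Shiga's theorem holds for $X_{\mathcal C}$, so $d_L$ and $d_T$ define the same topology on $T(X_{\mathcal C})$. $\blacksquare$
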